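\title{Exact offline dynamic longest increasing subsequence in subquadratic time}

\begin{abstract}
The positions of a sequence of $n$ real numbers are revealed one at a time, in an order given in advance, and after each step one asks for the length of a longest nondecreasing subsequence of the revealed part. We show that all $n$ lengths can be computed exactly by a deterministic algorithm in worst-case time $O(n^{7/4}\log^2 n)$. The same bound holds offline when deletions are allowed as well, for $O(n)$ updates with at most $n$ elements present at any time. The updates are processed in batches of about $n^{1/4}$. Within a batch, the untouched elements are cut along staircases defined by their ranks, chain lengths between two staircases are encoded by unit-Monge matrices, and only those partial lengths are propagated that a longest subsequence can use.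
\end{abstract}

\section{Introduction}\label{sec:intro}

We are given an integer $n$, real values $f(1),\dots,f(n)$, not necessarily distinct, attached to the positions $1,\dots,n$, and an insertion order $v_1,\dots,v_n$, which is a permutation of $1,\dots,n$. For $k=1,\dots,n$ let $S_k=\{v_1,\dots,v_k\}$, and let $L_k$ be the largest $m$ for which there are positions $i_1<\dots<i_m$ in $S_k$ with $f(i_1)\le\dots\le f(i_m)$. The task is to output the list $L_1,\dots,L_n$. The problem is \emph{offline}: the whole input may be read first. Only the lengths are required, not the subsequences. The model is a word RAM in which two values are compared in $O(1)$ time and the usual operations on $O(\log n)$-bit integers take $O(1)$ time. An algorithm is \emph{exact} if its output is always correct. The question, which comes from \cite{Stout}, is whether there is an exact algorithm that takes $o(n^2)$ time: either a deterministic one with worst-case time $o(n^2)$, or a randomized, always correct one with expected time $o(n^2)$ on every input.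

A single length $L_k$ costs $O(n\log n)$ time by patience sorting (recalled in Section~\ref{sec:tools}), so recomputing from scratch costs $O(n^2\log n)$. If the positions arrive from left to right, one run of patience sorting reports all the $L_k$. For a general order the output is still very small: removing $v_{k+1}$ from a subsequence shortens it by at most one, so $L_k\le L_{k+1}\le L_k+1$, and the answer consists of $n$ bits. This suggests that quadratic time is wasteful. What stands in the way is that the quantities behind the static algorithm are not stable. Take $f(i)=i$ and the order $n,n-1,\dots,1$. Every insertion increases, for every position already present, the length of the longest subsequence ending there, so an algorithm that stores these lengths explicitly makes $\binom n2$ changes. Inserting alternately to the left and to the right of the present block does the same, up to a constant factor, to the lengths of subsequences ending at a position and to those starting at a position.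

An exact algorithm with running time $\Theta(n^2)$ is known for the problem. For the fully dynamic version, with deletions as well as insertions, a randomized algorithm takes time $\tilde\Theta(n^{1.8})$ but has a tiny chance of giving an incorrect answer. One would therefore guess that subquadratic time is possible, and the point is whether the error can be avoided. It can, and so can randomization. Throughout, $n\ge2$; for $n=1$ the output is $L_1=1$.

\begin{theorem}\label{thm:main}
The lengths $L_1,\dots,L_n$ can be computed by a deterministic algorithm in worst-case time $O(n^{7/4}\log^2 n)$.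
\end{theorem}

The proof makes no use of the fact that elements are only inserted. In the next statement an element has a position and a value, both comparable in $O(1)$ time, and the length after an update is that of a longest nondecreasing subsequence of the elements then present.

\begin{theorem}\label{thm:dynamic}
Let a sequence of $q$ updates be given offline, starting from the empty set. Each update inserts or deletes an element with a given position and value. All elements ever inserted have distinct positions, and at most $n\ge2$ elements are ever present simultaneously. Then all $q$ lengths can be computed deterministically and exactly in time $O((q\,n^{3/4}+n)\log^2 n)$.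
\end{theorem}

Theorem~\ref{thm:main} is the case of $q=n$ insertions. With insertions only, short answers can be found faster.

\begin{theorem}\label{thm:sensitive}
The lengths $L_1,\dots,L_n$ can be computed deterministically in time $O(n\cdot\min\{n^{3/4},\,1+L_n\}\cdot\log^2 n)$.
\end{theorem}

We make no claim that the exponent $7/4$ is optimal.

Section~\ref{sec:epochs} reduces a batch of updates to a longest-path problem on the few elements that the batch touches, works an example by hand, and isolates two difficulties. Sections~\ref{sec:tools} and~\ref{sec:stairs} resolve the first, by a data structure for chain lengths between two staircases; its engine is Tiskin's fast multiplication of unit-Monge matrices \cite{Tiskin}. Sections~\ref{sec:levels} and~\ref{sec:sweep} resolve the second and give the algorithm with its proof of correctness. Section~\ref{sec:time} bounds the running time and proves the three theorems.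

\section{Epochs and the weights between touched elements}\label{sec:epochs}

Consider the input of Theorem~\ref{thm:dynamic}. Let $B=\lceil n^{1/4}\rceil$, so that $B^4\le16n$, and cut the update sequence into $\lceil q/B\rceil$ \emph{epochs} of at most $B$ consecutive updates. Our aim is to spend $O(n\log^2n)$ time per epoch. Until the end of Section~\ref{sec:sweep} one epoch is fixed. Let $T$ be the set of elements that some update of the epoch inserts or deletes, so $|T|\le B$, and let $S$ be the set of \emph{old} elements, those present at the start of the epoch and not in $T$. After update $k$ of the epoch the present set is $S\cup A_k$ for some $A_k\subseteq T$; we write $L_k$ for the corresponding length. This is where the offline hypothesis enters: $T$ is known before the epoch is processed.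

\subsection*{Cells and chains}
Let $[N]=\{1,\dots,N\}$. A \emph{cell} is a pair $z=(x,y)\in[N]^2$, with \emph{column} $x$ and \emph{row} $y$; we picture it as the unit square with lower left corner $z^-=(x-1,y-1)$ and upper right corner $z^+=(x,y)$. A \emph{lattice point} is a pair $u=(u_1,u_2)\in\{0,\dots,N\}^2$, and $\le$ is the coordinatewise order. For cells, $z\prec z'$ means that $z$ is strictly smaller in both coordinates; equivalently, $z^+\le z'^-$. A \emph{chain} is a set of cells totally ordered by $\prec$. A cell $z$ lies \emph{between} the lattice points $s$ and $t$ if $s\le z^-$ and $z^+\le t$, that is, if its square lies in the rectangle with corners $s$ and $t$. For a set $X$ of cells, $W_X(s,t)$ is the maximum size of a chain of cells of $X$ between $s$ and $t$. A chain has at most one cell in each column and in each row, so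
\begin{equation}\label{eq:Wbound}
W_X(s,t)\le\min(t_1-s_1,\;t_2-s_2)\qquad\text{if } s\le t .
\end{equation}

Add two artificial elements, $\sigma$ with the first position and the smallest value and $\tau$ with the last position and the largest value. Put $Q=T\cup\{\sigma,\tau\}$ and $N=|S|+|Q|$; then $|Q|\le B+2$ and $N=O(n)$. Identify each element of $S\cup Q$ with the cell $(x,y)$, where $x$ is the rank of its position and $y$ is the rank of the pair (value, position) in lexicographic order. Since positions are distinct, each column and each row contains exactly one element; $\sigma=(1,1)$ and $\tau=(N,N)$. Moreover $e\prec e'$ holds exactly when $e$ is positioned before $e'$ and its value is not larger, because ties in the value are broken by position. So chains are the nondecreasing subsequences, and $L_k$ is the maximum size of a chain in $S\cup A_k$. Let $\ell$ be the maximum size of a chain in $S$. Then $L_k\ge\ell$ throughout the epoch.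

\subsection*{The reduction}
A chain in $S\cup A_k$ consists of some touched elements and of chains of old elements between consecutive ones. Hence $L_k$ is a longest-path length in a graph on $A_k\cup\{\sigma,\tau\}$ whose edge weights $W_S(p^+,q^-)$ do not depend on $k$. We shall not compute these weights exactly. The following lemma says how much accuracy is needed. Call a chain $C\subseteq S\cup T$ \emph{long} if $|C|\ge\ell$, and write $C'=\{\sigma\}\cup C\cup\{\tau\}$, again a chain.

\begin{lemma}\label{lem:reduction}
Let $\alpha(p,q)\in\mathbb Z\cup\{-\infty\}$ be given for all $p\prec q$ in $Q$, such that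
\begin{enumerate}
\item[(U)] $\alpha(p,q)\le W_S(p^+,q^-)$ for all $p\prec q$ in $Q$;
\item[(L)] if $C$ is a long chain and $p\prec q$ are consecutive elements of $C'\cap Q$, then $\alpha(p,q)$ is at least the number of elements of $C$ between $p^+$ and $q^-$.
\end{enumerate}
Then for every update $k$ of the epoch, $L_k$ equals
\[
M_k=\max\Big\{j+\sum_{i=0}^{j}\alpha(p_i,p_{i+1})\;:\;\sigma=p_0\prec p_1\prec\dots\prec p_j\prec p_{j+1}=\tau,\ \ p_1,\dots,p_j\in A_k\Big\}.
\]
\end{lemma}

\begin{proof}
Given $p_0\prec\dots\prec p_{j+1}$, choose for each $i$ a chain of $W_S(p_i^+,p_{i+1}^-)$ old elements between $p_i^+$ and $p_{i+1}^-$. Together with $p_1,\dots,p_j$ these form a chain in $S\cup A_k$, and by (U) its size is at least $j+\sum_i\alpha(p_i,p_{i+1})$. So $M_k\le L_k$. Conversely, let $C$ be a chain in $S\cup A_k$ with $|C|=L_k$. It is long because $L_k\ge\ell$. Let $p_0\prec\dots\prec p_{j+1}$ be the elements of $C'\cap Q$. Each of the $|C|-j$ old elements of $C$ lies between $p_i^+$ and $p_{i+1}^-$ for one $i$, so (L) gives $M_k\ge j+(|C|-j)=L_k$.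
\end{proof}

\begin{example}\label{ex:sweep}
Let $N=9$, $T=\{p,q\}$, and let the elements be as follows.
\[
\begin{array}{c|ccccccccc}
\text{column}&1&2&3&4&5&6&7&8&9\\ \hline
\text{row}&1&5&3&7&4&6&2&8&9\\
\text{element}&\sigma&\text{old}&p&\text{old}&\text{old}&q&\text{old}&\text{old}&\tau
\end{array}
\]
Here $\ell=3$, attained by $(2,5),(4,7),(8,8)$. Writing $w(a,b)=W_S(a^+,b^-)$, we read off $w(\sigma,p)=0$, $w(\sigma,q)=1$, $w(\sigma,\tau)=3$, $w(p,q)=1$, $w(p,\tau)=2$, $w(q,\tau)=1$. With only $p$ present the length is $\max(3,\,1+0+2)=3$, with only $q$ present it is $\max(3,\,1+1+1)=3$, and with both it is $2+0+1+1=4$, attained by $p,(5,4),q,(8,8)$.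

The weights out of one element, say $\sigma$, can be found by a sweep that stops only at the columns of $Q$. For $x\in\{3,6,9\}$ and $1\le v\le9$ let $\varphi_x(v)=W_S(\sigma^+,(x,v))$:
\[
\begin{array}{c|ccccccccc}
v&1&2&3&4&5&6&7&8&9\\ \hline
\varphi_3(v)&0&0&0&0&1&1&1&1&1\\
\varphi_6(v)&0&0&0&1&1&1&2&2&2\\
\varphi_9(v)&0&1&1&1&1&1&2&3&3
\end{array}
\]
Column $3$ contains no old element, so $w(\sigma,p)=\varphi_3(2)$; for the same reason $w(\sigma,q)=\varphi_6(5)$ and $w(\sigma,\tau)=\varphi_9(8)$. Each $\varphi_x$ is a nondecreasing step function, described by its \emph{breakpoints}, the lowest points at which it takes each value. The breakpoints of $\varphi_3$ are $(3,1)$ with value $0$ and $(3,5)$ with value $1$. They determine $\varphi_6$ with the help of the two old elements $(4,7)$ and $(5,4)$ of the slab of columns $4,5,6$. From $(3,1)$ we reach $(6,v)$ with value $0$ for $v\le3$ and $1$ for $v\ge4$; from $(3,5)$ we reach $(6,v)$ with value $1$ for $v=5,6$ and $2$ for $v\ge7$; the maximum of the two is $\varphi_6$. No other point of the line $x=3$ is needed: among the points with the same value, the lowest one leaves the most room.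
\end{example}

To turn this sweep into a fast algorithm we face two difficulties. First, passing from one line to the next is a maximization of $\mathrm{val}(s)+W(s,t)$ over sources $s$ on the left side of a slab, for many targets $t$ on the right side. We need to evaluate $W(s,t)$ in logarithmic time after near-linear preprocessing, and we cannot afford to try all pairs $(s,t)$. Second, a line may carry $\ell+1$ breakpoints. With about $B$ starting elements and about $B$ lines the sweeps handle about $B^2\ell$ breakpoints, which exceeds the budget of an epoch unless $\ell$ is at most about $n/B^2$. The remedy is (L). A long chain has at least $\ell-B$ old elements, so it is nearly optimal for $S$ at every stage; most of the values of $\varphi_x$ are too small for their location to be used by a long chain. To say what ``too small for their location'' means we cut the grid along staircases into regions with $O(B^2)$ levels each. The slabs then become pieces of regions, bounded by staircases, and for this reason the first difficulty has to be solved for staircases and not only for vertical lines.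

\section{Tools}\label{sec:tools}

\subsection*{Unit-Monge matrices}
For a permutation matrix $P$ of size $m$, stored as the list of its $m$ nonzero entries, let
\[
P^\Sigma(i,j)=\#\{(a,b): P(a,b)=1,\ a>i,\ b\le j\},\qquad 0\le i,j\le m .
\]
For the identity matrix, $P^\Sigma(i,j)=\max(0,j-i)$. For arrays $F,G$ indexed by $\{0,\dots,m\}^2$ the \emph{distance product} is $(F\odot G)(i,k)=\min_j\big(F(i,j)+G(j,k)\big)$. We use the following result as a black box.

\begin{theorem}[Tiskin \cite{Tiskin}]\label{thm:tiskin}
For permutation matrices $P_A,P_B$ of size $m$ there is a permutation matrix $P_C$ with $P_C^\Sigma=P_A^\Sigma\odot P_B^\Sigma$, and it can be computed deterministically in $O(m\log m)$ time.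
\end{theorem}

The matrix $P_C$ is in general not the ordinary product $P_AP_B$. For the transposition of $1$ and $2$ we have $P^\Sigma(1,1)=1$, and $(P^\Sigma\odot P^\Sigma)(1,1)=\min(0+1,\,1+1,\,1+0)=1$, whereas the identity has the entry $0$ there.

The property of $P^\Sigma$ that removes the need to try all pairs is the monotonicity of minimizers.

\begin{lemma}\label{lem:monge}
Let $P$ be a permutation matrix of size $m$. Then $P^\Sigma(i,j)$ is nondecreasing in $j$. Let $I\subseteq\{0,\dots,m\}$ be nonempty, let $w_i$ $(i\in I)$ be real numbers, and let $\mu(j)$ be the largest $i\in I$ that minimizes $w_i+P^\Sigma(i,j)$. Then $\mu$ is nondecreasing.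
\end{lemma}

\begin{proof}
The first claim holds because the counted set grows with $j$. For $i<i'$ the difference $P^\Sigma(i,j)-P^\Sigma(i',j)$ counts the nonzero entries $(a,b)$ with $i<a\le i'$ and $b\le j$, so it is nondecreasing in $j$ as well. Let $j<j'$, $i'=\mu(j)$, and $i\in I$ with $i<i'$. Then $w_{i'}-w_i\le P^\Sigma(i,j)-P^\Sigma(i',j)\le P^\Sigma(i,j')-P^\Sigma(i',j')$, so $i'$ is at least as good as $i$ in column $j'$. Hence the largest minimizer in column $j'$ is not smaller than $i'$.
\end{proof}

\subsection*{Dominance counting}
After $O(m\log m)$ preprocessing, any entry $P^\Sigma(i,j)$ can be returned in $O(\log m)$ time. This is two-dimensional dominance counting, which range trees with fractional cascading solve within these bounds.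

\subsection*{Patience sorting}
Let $Y$ be a set of $m$ cells in distinct rows and columns. Scan $Y$ by increasing column and keep an array whose $c$-th entry is the smallest row in which a chain of size $c$ among the scanned cells ends. The array is strictly increasing, since removing the last cell of a chain of size $c+1$ leaves a chain of size $c$ that ends lower. If $h$ entries are smaller than the row $y$ of the next cell, then the longest chain of scanned cells preceding it has size $h$, the longest chain ending at it has size $h+1$, and only entry $h+1$ changes, to $y$. With binary search the scan takes $O(m\log m)$ time, and the final length of the array is the maximum size of a chain.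

\section{Chains between two staircases}\label{sec:stairs}

This section is independent of the epoch. All sets of cells denoted by $X$ have pairwise distinct columns and pairwise distinct rows.

\subsection*{Staircases}
A \emph{down-set} is a set $D\subseteq[N]^2$ that contains, with each cell, all cells that are coordinatewise smaller or equal. Its \emph{heights} are $\eta(x)=\max\{y:(x,y)\in D\}$ for $x\in[N]$, with $\eta(x)=0$ if there is no such $y$, and we put $\eta(0)=N$, $\eta(N+1)=0$. The heights are nonincreasing, and $(x,y)\in D$ if and only if $y\le\eta(x)$. A lattice point $u$ is \emph{weakly below} the boundary of $D$ if $u_2\le\eta(u_1)$, and \emph{weakly above} it if $u_2\ge\eta(u_1+1)$. The \emph{staircase} $\gamma=\gamma(D)$ is the set of lattice points that are both. On the vertical line $u_1=x$ it consists of the points with $\eta(x+1)\le u_2\le\eta(x)$, and its part on the next line starts at height $\eta(x+1)$. So $\gamma$ is a lattice path of unit steps to the right and down from $(0,N)$ to $(N,0)$. The \emph{index} $\iota(u)=u_1+N-u_2$ grows by one with each step, and $\gamma(i)$ denotes the point of index $i$, $0\le i\le2N$.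 The path has one step in each column and one step in each row. The step in column $x$ starts at $(x-1,\eta(x))$, and the step in row $y$ starts at $(\rho(y),y)$, where $\rho(y)=\max\{x:\eta(x)\ge y\}\in\{0,\dots,N\}$. For $u\in\gamma$,
\begin{equation}\label{eq:steps}
\begin{aligned}
&\text{the step in column $x$ comes before $u$ if and only if } x\le u_1,\\
&\text{the step in row $y$ comes before $u$ if and only if } y>u_2 .
\end{aligned}
\end{equation}
From now on we say ``weakly below $\gamma$'' and ``weakly above $\gamma$''.

\begin{lemma}\label{lem:stair}
Let $D$ be a down-set and $\gamma=\gamma(D)$.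
\begin{enumerate}
\item[(a)] A cell $z$ is in $D$ if and only if $z^+$ is weakly below $\gamma$, and $z\notin D$ if and only if $z^-$ is weakly above $\gamma$. If $z^+\le u$ and $u$ is weakly below $\gamma$, then $z\in D$.
\item[(b)] If $a\le b$, $a$ is weakly below and $b$ is weakly above $\gamma$, then $a\le u\le b$ for some $u\in\gamma$.
\item[(c)] Let $D\subseteq D'$, $s\in\gamma(D)$, $t\in\gamma(D')$. Then exactly one of the following holds: $s\le t$; $t$ is \emph{left of} $s$, meaning $t_1<s_1$ and $t_2\ge s_2$; $t$ is \emph{below} $s$, meaning $t_2<s_2$ and $t_1\ge s_1$.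
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $z=(x,y)$ the two conditions on the corners read $y\le\eta(x)$ and $y-1\ge\eta(x)$. If $z^+\le u$ and $u$ is weakly below $\gamma$, then $y\le u_2\le\eta(u_1)\le\eta(x)$.

(b) Walk from $a$ to $b$ by unit steps to the right and up, and let $u$ be the last point that is weakly below $\gamma$. If $u=b$, then $u\in\gamma$. If the next step goes right, then $u_2>\eta(u_1+1)$. If it goes up, then $u_2=\eta(u_1)\ge\eta(u_1+1)$. In both cases $u$ is also weakly above $\gamma$.

(c) Let $\eta\le\eta'$ be the heights. If $t_1<s_1$, then $s_2\le\eta(s_1)\le\eta(t_1+1)\le\eta'(t_1+1)\le t_2$. If $t_1\ge s_1$, then either $t_2\ge s_2$ or $t_2<s_2$.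
\end{proof}

\subsection*{Padded chain lengths}
Let $D\subseteq D'$ and $X\subseteq D'\setminus D$. We want to store the numbers $W_X(s,t)$ for $s\in\gamma(D)$ and $t\in\gamma(D')$. They carry information only when $s\le t$, while Theorem~\ref{thm:tiskin} and Lemma~\ref{lem:monge} need a full matrix. We fill in the other entries with negative numbers: for $s\in\gamma(D)$ and $t\in\gamma(D')$ let
\[
\omega_X(s,t)=\begin{cases}W_X(s,t)&\text{if } s\le t,\\ \min(t_1-s_1,\;t_2-s_2)&\text{otherwise.}\end{cases}
\]
Thus $\omega_X(s,t)=-(s_1-t_1)$ if $t$ is left of $s$, and $\omega_X(s,t)=-(s_2-t_2)$ if $t$ is below $s$. By \eqref{eq:Wbound},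
\begin{equation}\label{eq:omegabound}
\omega_X(s,t)\le\min(t_1-s_1,\;t_2-s_2)\quad\text{always, with equality if } s\not\le t .
\end{equation}
The negative entries have a meaning. A chain that ends below $s$ can be made to end below $t$ by giving up the cells in the columns, or in the rows, by which $s$ overshoots $t$. In Example~\ref{ex:sweep}, the source $(3,5)$ with value $1$ offers the target $(6,4)$ the value $1-1=0$, which is what remains after giving up the cell in row $5$. So a padded entry never promises more than some chain delivers.

\begin{lemma}[Trimming]\label{lem:trim}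
Let $D\subseteq D'$, $s\in\gamma(D)$, $t\in\gamma(D')$, and let $X\subseteq Y$ be sets of cells.
\begin{enumerate}
\item[(a)] If $a\le s$ and $a\le t$, then $W_Y(a,s)+\omega_X(s,t)\le W_Y(a,t)$.
\item[(b)] If $s\le b$ and $t\le b$, then $\omega_X(s,t)+W_Y(t,b)\le W_Y(s,b)$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $s\le t$, both claims follow by concatenation: if $z^+\le u\le z'^-$, then $z\prec z'$, so a chain ending below a lattice point $u$ and a chain starting above $u$ form a chain.

Let $t$ be left of $s$. From a maximum chain between $a$ and $s$ delete the at most $s_1-t_1$ cells with column in $(t_1,s_1]$. The others have column at most $t_1$ and row at most $s_2\le t_2$, so they lie between $a$ and $t$. This is (a). For (b), delete the cells with column in $(t_1,s_1]$ from a maximum chain between $t$ and $b$. The others have column larger than $s_1$ and row larger than $t_2\ge s_2$, so they lie between $s$ and $b$.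

Let $t$ be below $s$. Now delete the at most $s_2-t_2$ cells with row in $(t_2,s_2]$. In (a) the others have row at most $t_2$ and column at most $s_1\le t_1$. In (b) the others have row larger than $s_2$ and column larger than $t_1\ge s_1$.
\end{proof}

The matrix that we store counts the columns that a chain does not use. For $s=\gamma(D)(i)$ and $t=\gamma(D')(j)$ let
\[
d_{D,D',X}(i,j)=d(s,t)=t_1-s_1-\omega_X(s,t).
\]
So $d=0$ if $t$ is left of $s$, and $d=(t_1-s_1)+(s_2-t_2)$ if $t$ is below $s$.

\begin{example}\label{ex:cell}
Let $N=1$, $D=\emptyset$, $D'=\{(1,1)\}$. The lower staircase is $(0,1),(0,0),(1,0)$, the left and bottom sides of the cell, and the upper one is $(0,1),(1,1),(1,0)$, the top and right sides. The definition gives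
\[
d=\begin{pmatrix}0&1&2\\0&1-|X|&1\\0&0&0\end{pmatrix}.
\]
If $X$ contains the cell, this is $P^\Sigma$ for the identity of size $2$. If $X$ is empty, it is $P^\Sigma$ for the transposition. Read $P$ as a matching of the steps of the lower staircase with the steps of the upper one. For the empty cell the left side is matched with the right side and the bottom with the top: each step is matched with the step in the same row or column. For the occupied cell the left side is matched with the top and the bottom with the right side.
\end{example}

We show that $d$ has the form $P^\Sigma$ in general. The first ingredient is that an intermediate staircase corresponds to a distance product.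

\begin{lemma}[Composition]\label{lem:compose}
Let $D\subseteq D'\subseteq D''$, $X_1\subseteq D'\setminus D$, $X_2\subseteq D''\setminus D'$, and $X=X_1\cup X_2$. Then $d_{D,D'',X}=d_{D,D',X_1}\odot d_{D',D'',X_2}$.
\end{lemma}

\begin{proof}
Let $\gamma,\gamma',\gamma''$ be the staircases, $\eta\le\eta'\le\eta''$ the heights, $s\in\gamma$ and $t\in\gamma''$. Since $(u_1-s_1)+(t_1-u_1)=t_1-s_1$, the claim is
\[
\omega_X(s,t)=\max_{u\in\gamma'}\big(\omega_{X_1}(s,u)+\omega_{X_2}(u,t)\big).
\]

\emph{No $u$ gives more than $\omega_X(s,t)$.} If $s\not\le t$, apply \eqref{eq:omegabound} to all three terms: the sum is at most $t_1-s_1$ and at most $t_2-s_2$, and $\omega_X(s,t)$ is the smaller of these. Let $s\le t$. If $s\le u$, then $\omega_{X_1}(s,u)\le W_X(s,u)$, and Lemma~\ref{lem:trim}(a) for the pair $(u,t)$ with $a=s$ gives $W_X(s,u)+\omega_{X_2}(u,t)\le W_X(s,t)$. If $u\le t$, then $\omega_{X_2}(u,t)\le W_X(u,t)$, and Lemma~\ref{lem:trim}(b) for the pair $(s,u)$ with $b=t$ gives $\omega_{X_1}(s,u)+W_X(u,t)\le W_X(s,t)$. If neither holds, both terms are negative, while $W_X(s,t)\ge0$.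

\emph{Some $u$ attains $\omega_X(s,t)$.} Let $s\le t$ and let $Z\subseteq X$ be a maximum chain between $s$ and $t$. As $D'$ is a down-set, $Z\cap D'=Z\cap X_1$ is an initial part of $Z$. Let $a$ be the upper right corner of its last cell, or $a=s$ if it is empty, and let $b$ be the lower left corner of the first cell of $Z\setminus D'=Z\cap X_2$, or $b=t$ if it is empty. Then $s\le a\le b\le t$. The point $a$ is weakly below $\gamma'$, by Lemma~\ref{lem:stair}(a) or because $s_2\le\eta(s_1)\le\eta'(s_1)$. The point $b$ is weakly above $\gamma'$, by Lemma~\ref{lem:stair}(a) or because $t_2\ge\eta''(t_1+1)\ge\eta'(t_1+1)$. For $u\in\gamma'$ with $a\le u\le b$ from Lemma~\ref{lem:stair}(b) we get $W_{X_1}(s,u)+W_{X_2}(u,t)\ge|Z\cap X_1|+|Z\cap X_2|=|Z|$.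

Let $t$ be left of $s$. Take $u=(s_1,\eta'(s_1))\in\gamma'$. Then $u_2\ge\eta(s_1)\ge s_2$, so $s\le u$ and $\omega_{X_1}(s,u)=0$ by \eqref{eq:Wbound}. Since $t_1<u_1$, the point $t$ is left of $u$, and $\omega_{X_2}(u,t)=t_1-s_1=\omega_X(s,t)$.

Let $t$ be below $s$, so $s_2\ge1$. Take the starting point $u=(\rho'(s_2),s_2)$ of the step of $\gamma'$ in row $s_2$. From $\eta'(s_1)\ge s_2$ we get $u_1\ge s_1$, so $s\le u$ and $\omega_{X_1}(s,u)=0$. Since $t_2<u_2$, the point $t$ is below $u$, and $\omega_{X_2}(u,t)=t_2-s_2=\omega_X(s,t)$.
\end{proof}

\subsection*{Compression and inflation}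
The matrix $d$ has size $2N+1$, but we shall need many such matrices, each for a small set $X$, and can pay only for $|X|$. Example~\ref{ex:cell} suggests that empty rows and columns carry no information, and the second ingredient makes this precise. Let $X\subseteq D'\setminus D$ have $m$ cells, with columns $\xi_1<\dots<\xi_m$ and rows $\zeta_1<\dots<\zeta_m$; these columns and rows, and the steps of a staircase in them, are called \emph{kept}. Map a lattice point $u$ to
\[
\bar u=(\bar u_1,\bar u_2)=\big(\#\{i:\xi_i\le u_1\},\ \#\{j:\zeta_j\le u_2\}\big)\in\{0,\dots,m\}^2,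
\]
and for a set $Y$ of cells let $\bar Y=\{(i,j)\in[m]^2:(\xi_i,\zeta_j)\in Y\}$. Then $\bar D\subseteq\bar D'$ are down-sets of $[m]^2$, the heights of $\bar D$ are $\bar\eta(i)=\#\{j:\zeta_j\le\eta(\xi_i)\}$, and $\bar X\subseteq\bar D'\setminus\bar D$ has one cell in each row and each column. Since $\xi_i\le u_1$ if and only if $i\le\bar u_1$, and $\zeta_j\le u_2$ if and only if $j\le\bar u_2$, a cell of $X$ lies between $s$ and $t$ exactly when its image lies between $\bar s$ and $\bar t$. The map on cells preserves $\prec$, so $W_X(s,t)=W_{\bar X}(\bar s,\bar t)$.

\begin{lemma}[Inflation]\label{lem:inflate}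
\begin{enumerate}
\item[(a)] If $u\in\gamma(D)$, then $\bar u\in\gamma(\bar D)$, and its index $\iota(\bar u)=\bar u_1+m-\bar u_2$ is the number of kept steps of $\gamma(D)$ before $u$. The same holds for $D'$.
\item[(b)] Suppose $d_{\bar D,\bar D',\bar X}=\bar P^\Sigma$ for a permutation matrix $\bar P$ of size $2m$. Define a permutation matrix $P$ of size $2N$, as a matching of the steps of $\gamma(D)$ with those of $\gamma(D')$, both numbered along the path: the $a$-th kept step of $\gamma(D)$ is matched with the $b$-th kept step of $\gamma(D')$ if $\bar P(a,b)=1$, and a step that is not kept is matched with the step in the same column or row. Then $d_{D,D',X}=P^\Sigma$.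
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\bar u=(i,j)$. If $i\ge1$, then $\xi_i\le u_1$, so $u_2\le\eta(u_1)\le\eta(\xi_i)$ and $j\le\bar\eta(i)$; for $i=0$ we have $j\le m=\bar\eta(0)$. If $i<m$, then $\xi_{i+1}\ge u_1+1$, so $\eta(\xi_{i+1})\le\eta(u_1+1)\le u_2$ and $\bar\eta(i+1)\le j$; for $i=m$ we have $\bar\eta(m+1)=0$. Thus $\bar u\in\gamma(\bar D)$. By \eqref{eq:steps} the kept steps before $u$ are those in the $i$ kept columns $\le u_1$ and in the $m-j$ kept rows $>u_2$.

(b) Let $s=\gamma(D)(i)$ and $t=\gamma(D')(j)$. The entry $P^\Sigma(i,j)$ counts the matched pairs formed by a step of $\gamma(D)$ after $s$ and a step of $\gamma(D')$ before $t$. By (a) the kept pairs contribute $\bar P^\Sigma(\iota(\bar s),\iota(\bar t))=\bar d(\bar s,\bar t)$, where $\bar d=d_{\bar D,\bar D',\bar X}$. By \eqref{eq:steps},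
\[
P^\Sigma(i,j)=\bar d(\bar s,\bar t)+\#\{x\text{ not kept}: s_1<x\le t_1\}+\#\{y\text{ not kept}: t_2<y\le s_2\}.
\]
If $s\le t$, then $\bar s\le\bar t$ and $\bar d(\bar s,\bar t)=\bar t_1-\bar s_1-W_X(s,t)$. The first count is $(t_1-s_1)-(\bar t_1-\bar s_1)$ and the second is $0$, so the sum is $d(s,t)$.

If $t$ is left of $s$, both counts are $0$, and $\bar t_1\le\bar s_1$, $\bar t_2\ge\bar s_2$. Either $\bar t$ is left of $\bar s$, or $\bar t_1=\bar s_1$, $\bar s\le\bar t$ and $W_{\bar X}(\bar s,\bar t)=0$. In both cases $\bar d(\bar s,\bar t)=0=d(s,t)$.

If $t$ is below $s$, then $\bar t_2\le\bar s_2$ and $\bar t_1\ge\bar s_1$. Either $\bar t$ is below $\bar s$, or $\bar t_2=\bar s_2$, $\bar s\le\bar t$ and $W_{\bar X}(\bar s,\bar t)=0$. In both cases $\bar d(\bar s,\bar t)=(\bar t_1-\bar s_1)+(\bar s_2-\bar t_2)$, the number of kept columns in $(s_1,t_1]$ plus the number of kept rows in $(t_2,s_2]$. Adding the two counts gives $(t_1-s_1)+(s_2-t_2)=d(s,t)$.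
\end{proof}

\begin{proposition}\label{prop:structure}
Let $D\subseteq D'$ be down-sets of $[N]^2$ and $X\subseteq D'\setminus D$ with $|X|=m$.
\begin{enumerate}
\item[(a)] $d_{D,D',X}=P^\Sigma$ for a permutation matrix $P$ of size $2N$.
\item[(b)] If the heights of $D$ and $D'$ can be evaluated in $O(\log N)$ time and $X$ is given sorted by column and by row, then in $O(1+m\log^2N)$ time one can build a structure that returns $d(s,t)$ for any $s\in\gamma(D)$, $t\in\gamma(D')$ in $O(\log N)$ time.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We use induction on $m$, for all $N,D,D'$ at once. By Lemma~\ref{lem:inflate}(b) it suffices to find $\bar P$ for the compressed triple $(\bar D,\bar D',\bar X)$. For $m=0$ both staircases are the single point $(0,0)$, $\bar d=0$, and $\bar P$ is the empty matrix. For $m=1$ the only cell belongs to $\bar X\subseteq\bar D'\setminus\bar D$, and $\bar P$ is the identity of size $2$ by Example~\ref{ex:cell}. For $m\ge2$ let $h=\lfloor m/2\rfloor$ and $E=\bar D\cup\{(x,y)\in\bar D':x\le h\}$. This is a union of down-sets, hence a down-set, with $\bar D\subseteq E\subseteq\bar D'$ and heights $\bar\eta'(x)$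 for $x\le h$ and $\bar\eta(x)$ for $x>h$. Since $\bar X$ avoids $\bar D$, the set $\bar X\cap E$ consists of the $h$ cells of $\bar X$ with column at most $h$. By induction the triples $(\bar D,E,\bar X\cap E)$ and $(E,\bar D',\bar X\setminus E)$, with $h$ and $m-h$ cells, have matrices $P_1^\Sigma$ and $P_2^\Sigma$. By Lemma~\ref{lem:compose} and Theorem~\ref{thm:tiskin}, $\bar d=P_1^\Sigma\odot P_2^\Sigma=\bar P^\Sigma$.

(b) Compress to $[m]^2$ and store the arrays $\bar\eta,\bar\eta'$; an entry costs one evaluation of a height and one binary search among the $\zeta_j$. Then compute $\bar P$ by the recursion in (a). In a call with $m$ cells, mark the rows kept by each half and form the prefix counts of the marks. They give the compressed cells and the height arrays of both halves in $O(m)$ time. After the two recursive calls, list the $2m$ steps of each of $\gamma(\bar D)$, $\gamma(E)$, $\gamma(\bar D')$ and form $P_1,P_2$ by the rule of Lemma~\ref{lem:inflate}(b) in $O(m)$ time; then multiply in $O(m\log m)$ time. The recursion has depth $O(\log m)$ and the sizes on each level add up to at most $m$, so $\bar P$ costs $O(1+m\log^2 N)$. Preprocess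 $\bar P$ for dominance counting.

For a query with $s\not\le t$ use the defining formula. For $s\le t$ find $\bar s,\bar t$ by binary search. Then $W_X(s,t)=\bar t_1-\bar s_1-\bar P^\Sigma(\iota(\bar s),\iota(\bar t))$ and $d(s,t)=t_1-s_1-W_X(s,t)$.
\end{proof}

The matrix $P$ of size $2N$ is never built. Part (a) is used only to apply Lemma~\ref{lem:monge} to $d$.

\section{Levels, cuts and candidates}\label{sec:levels}

We return to the epoch. For $z\in S$ the \emph{rank} $r(z)\in[1,\ell]$ is the maximum size of a chain in $S$ ending at $z$. Ranks increase strictly along a chain of old elements, so each \emph{level} $\Lambda_c=\{z\in S:r(z)=c\}$ is an antichain. For $p\in Q$ let $r_p$ be the maximum size of a chain of old elements $\prec p$. If $p\prec z\in S$, then $r(z)>r_p$. The rigidity of long chains is the following observation: a long chain $C$ has at least $\ell-B$ old elements, with distinct ranks in $[1,\ell]$, so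
\begin{equation}\label{eq:miss}
\text{the old elements of a long chain miss at most $B$ of the ranks } 1,\dots,\ell .
\end{equation}

\subsection*{The staircase of a level}
For $1\le c<\ell$ let $D(c)$ be the set of cells that are not coordinatewise $\ge$ any cell of $\Lambda_{c+1}$. It is the complement of an upward closed set, hence a down-set.

\begin{lemma}\label{lem:levels}
Let $1\le c<\ell$. For $z\in S$ we have $z\in D(c)$ if and only if $r(z)\le c$. If $c<c'<\ell$, then $D(c)\subseteq D(c')$. Moreover $\sigma\in D(c)$ and $\tau\notin D(c)$, and if $p\in Q\setminus D(c)$, then $r_p>c$. The height $\eta(x)$ of $D(c)$ is one less than the row of the last cell of $\Lambda_{c+1}$ with column at most $x$, or $N$ if there is none.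
\end{lemma}

\begin{proof}
The $i$-th element of a maximum chain ending at $z$ has rank exactly $i$: it has rank at least $i$, and a larger rank would give a longer chain ending at $z$. So if $r(z)\ge c+1$, then $z\ge z'$ for some $z'\in\Lambda_{c+1}$, and $z\notin D(c)$. Conversely, let $e\in S\cup Q$ and $e\ge z'\in\Lambda_{c+1}$. As distinct elements have distinct rows and columns, $e=z'$ or $z'\prec e$. For $e=z\in S$ this gives $r(z)\ge c+1$, and for $e=p\in Q$ it gives $r_p\ge c+1$. Every cell of $\Lambda_{c'+1}$ lies outside $D(c)$, hence so does every cell $\ge$ it; this is $D(c)\subseteq D(c')$. Old elements have coordinates in $[2,N-1]$ and $\Lambda_{c+1}\ne\emptyset$, which gives the claims on $\sigma$ and $\tau$. Finally, $\eta(x)+1$ is the smallest row of a cell of $\Lambda_{c+1}$ with column at most $x$, and in an antichain with distinct rows and columns the rows decrease as the columns increase.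
\end{proof}

\subsection*{Cuts}
We select some levels $c$ and cut the grid along the staircases of $D(c)$. A sweep will have to hand its values over from one side of a cut to the other, and a staircase has $2N+1$ points, too many to visit in each of about $B$ sweeps. By \eqref{eq:miss}, a long chain crosses the cut at level $c$ next to an element of $Q$ or an old element of rank within about $B$ of $c$. So we place the cuts where these ranks are sparsely populated.

Let $G=4B^2$ and $R=\lfloor\ell/G\rfloor$. If $R\ge1$, split the levels $1,\dots,\ell$ into $R$ groups of consecutive levels, the first $R-1$ of size $G$ and the last of size in $[G,2G)$. A \emph{window} is a set of $2B+2\le G$ consecutive levels. In a group of size $g$ take $\lfloor g/(2B+2)\rfloor$ disjoint windows, choose one with the fewest old elements, write it as $[c-B,\,c+B+1]$, and make $c$ a \emph{cut}. This gives cuts $c_1<\dots<c_R$, and we put $c_0=0$, $c_{R+1}=\ell$. The chosen windows are disjoint subsets of $[1,\ell]$ and lie in consecutive groups, so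
\begin{equation}\label{eq:gaps}
c_{b+1}-c_b\ge 2B+2\quad(1\le b<R),\qquad c_{b+1}-c_b\le 3G\quad(0\le b\le R);
\end{equation}
for the upper bound, two consecutive groups have fewer than $3G$ levels, and $\ell<G$ if $R=0$. Let $D_0=\emptyset$, $D_b=D(c_b)$ for $1\le b\le R$, and $D_{R+1}=[N]^2$, with heights $\eta_b$ and staircases $\gamma_b$. These down-sets are nested. \emph{Region} $b$ is $D_{b+1}\setminus D_b$, for $0\le b\le R$, and $\operatorname{reg}(e)$ is the number of the region that contains $e$. By Lemma~\ref{lem:levels} the old elements of region $b$ form the set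
\[
X_b=\{z\in S: c_b<r(z)\le c_{b+1}\},
\]
and $\operatorname{reg}(\sigma)=0$, $\operatorname{reg}(\tau)=R$.

\subsection*{Candidates}
For $1\le b\le R$ let $Z_b=Q\cup\{z\in S: c_b-B\le r(z)\le c_b+B+1\}$. For each $z=(x,y)\in Z_b$ take the starting points of the steps of $\gamma_b$ in row $y$ and in column $x$, namely $(\rho_b(y),y)$ and $(x-1,\eta_b(x))$, where $\rho_b(y)=\max\{x':\eta_b(x')\ge y\}$. These points form the set $\Gamma_b\subseteq\gamma_b$ of \emph{candidates}. Put $\Gamma_0=\Gamma_{R+1}=\emptyset$.

\begin{lemma}\label{lem:count}
$R\le n/(4B^2)$ and $\sum_b|\Gamma_b|=O(n/B)$.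
\end{lemma}

\begin{proof}
The first bound follows from $\ell\le|S|\le n$. Since $\lfloor\lambda\rfloor\ge\lambda/2$ for $\lambda\ge1$, each group has at least $G/(4B+4)=B^2/(B+1)\ge B/2$ windows. So the chosen window contains at most a fraction $2/B$ of the old elements of its group, and all chosen windows together contain at most $2n/B$. Hence $\sum_b|\Gamma_b|\le2\sum_b|Z_b|\le2\big(2n/B+R(B+2)\big)$, and $R(B+2)\le n/B$.
\end{proof}

\begin{lemma}[Crossing]\label{lem:cross}
Let $C$ be a long chain and $1\le b\le R$. There is $g\in\Gamma_b$ such that $e^+\le g$ for all $e\in C'\cap D_b$ and $g\le e^-$ for all $e\in C'\setminus D_b$.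
\end{lemma}

\begin{proof}
The set $C'\cap D_b$ is an initial part of $C'$ that contains $\sigma$ and not $\tau$. Let $e_1=(x_1,y_1)$ be its last element and $e_2=(x_2,y_2)$ the next element of $C'$. It suffices to find $g$ with $e_1^+\le g\le e_2^-$.

First, $e_1,e_2\in Z_b$. The intervals $[c_b-B,c_b]$ and $[c_b+1,c_b+B+1]$ lie in $[1,\ell]$ and have $B+1$ ranks each, so by \eqref{eq:miss} each contains the rank of an old element of $C$. If $e_1$ is old, it has the largest rank among the old elements of $C$ of rank at most $c_b$, so its rank lies in the first interval. If $e_2$ is old, it has the smallest rank among those of rank larger than $c_b$, so its rank lies in the second interval.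

Let $x^*=\rho_b(y_1)$; then $x^*\ge x_1$ because $\eta_b(x_1)\ge y_1$. If $x^*\le x_2-1$, take $g=(x^*,y_1)$; it satisfies $e_1^+\le g$, and $g\le e_2^-$ since $y_1\le y_2-1$. If $x^*\ge x_2$, take $g=(x_2-1,\eta_b(x_2))$. Then $x_1\le x_2-1$ and $y_1\le\eta_b(x^*)\le\eta_b(x_2)$ give $e_1^+\le g$, and $e_2\notin D_b$ gives $\eta_b(x_2)\le y_2-1$, so $g\le e_2^-$.
\end{proof}

\section{The sweep}\label{sec:sweep}

Fix $p=(x_p,y_p)\in Q\setminus\{\tau\}$ and let $a=\operatorname{reg}(p)$. We compute the weights $\alpha(p,q)$, together with auxiliary values $\alpha_b(g)\in\mathbb Z\cup\{-\infty\}$ for $g\in\Gamma_b$, $b>a$, by sweeping the regions $b=a,a+1,\dots,R$ in turn. All these numbers are lower bounds for the length of an old chain from $p^+$ to the point in question. The sweep of region $b$ starts from the values on $\Gamma_b$ and produces the values on $\Gamma_{b+1}$ and at the elements of $Q$ in the region.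

\subsection*{Thresholds}
In region $b$ a chain of old elements that starts above $p$ has ranks in $(r_p,c_{b+1}]$, so values are at most $c_{b+1}-r_p$. When $b$ is much larger than $a$ this leaves too many possible values. But a long chain through $p$ has at most $r_p$ old elements before $p$, and by \eqref{eq:miss} at least $c_b-B$ old elements in $D_b$; so it must collect at least $c_b-r_p-B$ old elements between $p$ and the staircase $\gamma_b$. Smaller values are useless in region $b$. We therefore discard values below the \emph{threshold}
\[
\theta_a=0,\qquad \theta_b=c_b-r_p-B\quad(b>a),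
\]
and at most $K=3G+B+1=O(B^2)$ values remain.

\subsection*{Slabs}
Fix a region $b$. Let $x_1<\dots<x_e$, with $e=e_b$, be the columns of the elements of $Q$ in region $b$, and put $x_0=0$, $x_{e+1}=N$. For $0\le\kappa\le e$, \emph{slab} $\kappa$ consists of the columns in $(x_\kappa,x_{\kappa+1}]$. The only empty slab is the last one of region $R$, where $x_e=N$ is the column of $\tau$; it is dropped. Let $X_{b,\kappa}$ be the part of $X_b$ in the columns of slab $\kappa$. A candidate $g\in\Gamma_b\cup\Gamma_{b+1}$ \emph{belongs to} slab $\kappa$ if $x_\kappa<g_1\le x_{\kappa+1}$, or if $g_1=0=\kappa$. The slabs do not depend on $p$.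

Let $D^{\mathrm{in}}\subseteq D^{\mathrm{out}}$ be the down-sets whose heights are $N$ for $x\le x_\kappa$ and $0$ for $x>x_{\kappa+1}$, and are $\eta_b(x)$, respectively $\eta_{b+1}(x)$, for $x_\kappa<x\le x_{\kappa+1}$. Then $X_{b,\kappa}\subseteq D^{\mathrm{out}}\setminus D^{\mathrm{in}}$, and we build the structure of Proposition~\ref{prop:structure} for this triple. Let $\gamma^{\mathrm{in}},\gamma^{\mathrm{out}}$ be the two staircases (Figure~\ref{fig:slab}). The path $\gamma^{\mathrm{in}}$ contains the points $(x_\kappa,v)$ with $v\ge\eta_b(x_\kappa+1)$, and $\gamma^{\mathrm{out}}$ contains the points $(x_{\kappa+1},v)$ with $v\le\eta_{b+1}(x_{\kappa+1})$. A candidate $g\in\Gamma_b$ of the slab lies on $\gamma^{\mathrm{in}}$, because the height of $D^{\mathrm{in}}$ at $g_1$ is $\eta_b(g_1)\ge g_2$, and its height at $g_1+1$ is $\eta_b(g_1+1)\le g_2$ or $0$. The same argument with $\eta_{b+1}$ shows that a candidate of $\Gamma_{b+1}$ of the slab lies on $\gamma^{\mathrm{out}}$.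

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\fill[gray!25] (4,9)--(4,5)--(5,5)--(5,3)--(7,3)--(7,2)--(8,2)--(8,6)--(7,6)--(7,8)--(5,8)--(5,9)--cycle;
\draw[gray!40] (0,0) grid (10,10);
\draw[thick] (0,10)--(0,7)--(2,7)--(2,6)--(3,6)--(3,5)--(5,5)--(5,3)--(7,3)--(7,2)--(9,2)--(9,1)--(10,1)--(10,0);
\draw[thick] (0,10)--(3,10)--(3,9)--(5,9)--(5,8)--(7,8)--(7,6)--(9,6)--(9,4)--(10,4)--(10,0);
\fill (3,6) rectangle (4,7);
\fill (7,3) rectangle (8,4);
\draw[line width=2pt] (4,9)--(4,5)--(5,5)--(5,3)--(7,3)--(7,2)--(8,2);
\draw[line width=2pt,dashed] (4,9)--(5,9)--(5,8)--(7,8)--(7,6)--(8,6)--(8,2);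
\node[below] at (4,0) {$x_\kappa$};
\node[below] at (8,0) {$x_{\kappa+1}$};
\node at (1.3,6.2) {$\gamma_b$};
\node at (8.6,6.7) {$\gamma_{b+1}$};
\end{tikzpicture}
\caption{A region between the staircases $\gamma_b$ and $\gamma_{b+1}$, two of its touched cells (black) in columns $x_\kappa$ and $x_{\kappa+1}$, and the slab between them (gray). Values enter the slab on the heavy solid boundary, part of $\gamma^{\mathrm{in}}$, and leave it on the heavy dashed boundary, part of $\gamma^{\mathrm{out}}$.}
\label{fig:slab}
\end{figure}

For $1\le\kappa\le e$ let $I_\kappa$ be the set, possibly empty, of integers $v$ with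
\begin{equation}\label{eq:range}
\max\big(y_p,\ \eta_b(x_\kappa+1)\big)\le v\le\eta_{b+1}(x_\kappa).
\end{equation}
The points $(x_\kappa,v)$ with $v\in I_\kappa$ lie on $\gamma^{\mathrm{out}}$ for slab $\kappa-1$ and on $\gamma^{\mathrm{in}}$ for slab $\kappa$. Through them values pass from one slab to the next.

\subsection*{One slab}
The input for slab $\kappa$ is a list of \emph{sources} $s\in\gamma^{\mathrm{in}}$ with integer values $\mathrm{val}(s)$, such that
\begin{equation}\label{eq:inv}
p^+\le s,\qquad s_1\le x_{\kappa+1},\qquad \theta_b\le\mathrm{val}(s)\le W_S(p^+,s).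
\end{equation}
For $t\in\gamma^{\mathrm{out}}$ let $\beta_\kappa(t)$ be the maximum of $\mathrm{val}(s)+\omega_{X_{b,\kappa}}(s,t)$ over all sources, replaced by $-\infty$ if it is smaller than $\theta_b$ or if there is no source. The \emph{targets} of the slab are the candidates $t\in\Gamma_{b+1}$ of the slab with $p^+\le t$ and, if $\kappa<e$, the points $(x_{\kappa+1},v)$ with $v\in I_{\kappa+1}$. If there is a source $s$, then $x_p\le s_1\le x_{\kappa+1}$, so every target satisfies $p^+\le t$. Every target is weakly below $\gamma_{b+1}$.

\begin{lemma}\label{lem:slab}
Assume \eqref{eq:inv} and let $t$ be a target.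
\begin{enumerate}
\item[(a)] If $\beta_\kappa(t)$ is finite, then $p^+\le t$ and $\theta_b\le\beta_\kappa(t)\le W_S(p^+,t)$.
\item[(b)] If $s$ is a source and $s\le t$, then $\beta_\kappa(t)\ge\mathrm{val}(s)+W_{X_{b,\kappa}}(s,t)$.
\item[(c)] If $\kappa<e$, the function $v\mapsto\beta_\kappa(x_{\kappa+1},v)$ on $I_{\kappa+1}$ is nondecreasing, and its finite values lie in the interval $[\theta_b,\theta_b+K-1]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For each source, \eqref{eq:inv} and Lemma~\ref{lem:trim}(a) with $a=p^+$ and $Y=S$ give $\mathrm{val}(s)+\omega_{X_{b,\kappa}}(s,t)\le W_S(p^+,t)$.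

(b) The right side is one of the terms of the maximum and is at least $\theta_b$, so the maximum is not discarded.

(c) We have $\omega(s,t)=t_1-s_1-d(s,t)$. As $v$ grows, $t_1$ is fixed and $\iota(t)$ decreases, so $d(s,t)$ does not increase, by Proposition~\ref{prop:structure}(a) and Lemma~\ref{lem:monge}. For the values, an old element between $p^+$ and $t$ lies in $D_{b+1}$ by Lemma~\ref{lem:stair}(a), so its rank is in $(r_p,c_{b+1}]$. Also $r_p\le c_{b+1}$, because $p\in D_{a+1}\subseteq D_{b+1}$ and so all old elements $\prec p$ lie in $D_{b+1}$. Hence $W_S(p^+,t)\le c_{b+1}-r_p$. For $b>a$ this bound equals $\theta_b+(c_{b+1}-c_b)+B\le\theta_b+K-1$ by \eqref{eq:gaps}. For $b=a$ we have $r_p\ge c_a$, by Lemma~\ref{lem:levels} if $a\ge1$ and because $c_0=0$ if $a=0$; so the bound is at most $c_{a+1}-c_a\le K-1$.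
\end{proof}

The output of the slab has two parts: (A) the values $\beta_\kappa(t)$ at the candidates among the targets; (B) if $\kappa<e$, the \emph{breakpoints on line $x_{\kappa+1}$}: for each finite value of the function in (c), the point $(x_{\kappa+1},v)$ with the smallest $v\in I_{\kappa+1}$ attaining it, together with the value. There are at most $K$ breakpoints, and the function at $v$ equals the value of the highest breakpoint not above $v$, or $-\infty$ if there is none.

\subsection*{One region}
The \emph{entry points} of region $b$ are as follows. For $b=a$ there is one, $p^+$ with value $0$. It is assigned to the slab $\kappa_0$ with $x_{\kappa_0}=x_p$; this slab exists since $x_p<N$, and $p^+\in\gamma^{\mathrm{in}}$ since $p\notin D_a$ gives $y_p>\eta_a(x_p)\ge\eta_a(x_p+1)$. For $b>a$ the entry points are the $g\in\Gamma_b$ with $\alpha_b(g)\ge\theta_b$, with value $\alpha_b(g)$, each assigned to the slab it belongs to. Process the slabs by increasing $\kappa$, from $\kappa_0$ if $b=a$ and from $0$ if $b>a$. The sources of slab $\kappa$ are its entry points and, unless it is the first slab processed, the breakpoints on line $x_\kappa$.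 Then record:
\begin{enumerate}
\item[(i)] $\alpha_{b+1}(g)=\beta_\kappa(g)$ if $g\in\Gamma_{b+1}$ is a target of a processed slab $\kappa$;
\item[(ii)] $\alpha_{a+1}(g)=0$ if $b=a$, $g\in\Gamma_{a+1}$, $g_1=x_p$ and $g_2\ge y_p$ (such $g$ belongs to slab $\kappa_0-1$, which is not processed);
\item[(iii)] $\alpha_{b+1}(g)=-\infty$ for all other $g\in\Gamma_{b+1}$;
\item[(iv)] $\alpha(p,q)=\beta_\kappa(x_q,y_q-1)$ if $q=(x_q,y_q)\in Q$ lies in region $b$, $p\prec q$ and $x_q=x_{\kappa+1}$.
\end{enumerate}
Rule (iv) makes sense. The slab $\kappa$ satisfies $\kappa<e$, and it is processed: for $b=a$, $x_{\kappa+1}>x_p$ gives $\kappa\ge\kappa_0$. Moreover $y_q-1\in I_{\kappa+1}$: we have $y_q-1\ge y_p$, then $q\notin D_b$ gives $y_q-1\ge\eta_b(x_q)\ge\eta_b(x_q+1)$, and $q\in D_{b+1}$ gives $y_q-1<\eta_{b+1}(x_q)$. Rule (iv) defines $\alpha(p,q)$ for all $q\in Q$ with $p\prec q$, since $q\in D_{b+1}$ implies $p\in D_{b+1}$ and so $\operatorname{reg}(q)\ge a$. In Example~\ref{ex:sweep} with $B=2$ we have $\ell<G$, so there is a single region, and the sweep from $\sigma$ is the computation carried out there.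

\begin{lemma}\label{lem:upper}
Condition \eqref{eq:inv} holds in every processed slab. If $\alpha_b(g)$ is finite, then $p^+\le g$ and $\alpha_b(g)\le W_S(p^+,g)$. The weights $\alpha(p,q)$ satisfy \textup{(U)}.
\end{lemma}

\begin{proof}
We prove the first two claims by induction along the order of processing. The source $p^+$ with value $0=\theta_a$ satisfies \eqref{eq:inv}. A breakpoint satisfies it by Lemma~\ref{lem:slab}(a) for the previous slab. An entry point $g\in\Gamma_b$ satisfies it by the second claim, by its selection, and because it belongs to the slab. The second claim follows from Lemma~\ref{lem:slab}(a) under rule (i), and under rule (ii) from $p^+\le g$ and $W_S\ge0$. For (U), Lemma~\ref{lem:slab}(a) bounds $\alpha(p,q)$ by $W_S(p^+,(x_q,y_q-1))$, which equals $W_S(p^+,q^-)$ because column $x_q$ contains no old element.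
\end{proof}

For (L) we show first that nothing is lost inside a region, although only breakpoints are passed from slab to slab.

\begin{lemma}[Propagation]\label{lem:propagate}
Let $s^0$ be an entry point of region $b\ge a$ with value $w^0$, assigned to slab $\kappa_0$. If $t$ is a target of a slab $\kappa\ge\kappa_0$ and $s^0\le t$, then $\beta_\kappa(t)\ge w^0+W_{X_b}(s^0,t)$.
\end{lemma}

\begin{proof}
In all cases $x_{\kappa_0}\le s^0_1\le x_{\kappa_0+1}$, $p^+\le s^0$, and $s^0$ is weakly above $\gamma_b$: a candidate lies on $\gamma_b$, and $y_p\ge\eta_a(x_p+1)$ was shown above. We use induction on $\kappa$.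

Let $\kappa=\kappa_0$. The cells between $s^0$ and $t$ have columns in $(s^0_1,t_1]\subseteq(x_\kappa,x_{\kappa+1}]$, so $W_{X_b}(s^0,t)=W_{X_{b,\kappa}}(s^0,t)$, and Lemma~\ref{lem:slab}(b) applies.

Let $\kappa>\kappa_0$; then $1\le\kappa\le e$ and $s^0_1\le x_\kappa<t_1\le x_{\kappa+1}$. Let $Z\subseteq X_b$ be a maximum chain between $s^0$ and $t$, let $Z_1$ be its part with columns at most $x_\kappa$, and $Z_2=Z\setminus Z_1$. Let $v$ be the maximum of $s^0_2$ and the rows of $Z_1$, and $u=(x_\kappa,v)$. Then $s^0\le u$, and $Z_1$ lies between $s^0$ and $u$. We check \eqref{eq:range} for $v$. From below, $v\ge s^0_2\ge y_p$ and $s^0_2\ge\eta_b(s^0_1+1)\ge\eta_b(x_\kappa+1)$. From above, $v\le t_2\le\eta_{b+1}(t_1)\le\eta_{b+1}(x_\kappa)$. So $u$ is a target of slab $\kappa-1$, and by induction $\beta_{\kappa-1}(u)\ge w^0+|Z_1|$, a finite value. Let $s=(x_\kappa,v')$ with $v'\le v$ be the breakpoint with this value $\beta_{\kappa-1}(u)$. It is a source of slab $\kappa$, and $s\le t$. The cells of $Z_2$ have columns in $(x_\kappa,t_1]$ and rows in $(v,t_2]$, so they belong to $X_{b,\kappa}$ and lie between $s$ and $t$. By Lemma~\ref{lem:slab}(b),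 $\beta_\kappa(t)\ge\beta_{\kappa-1}(u)+|Z_2|\ge w^0+|Z|$.
\end{proof}

\begin{lemma}\label{lem:lower}
\begin{enumerate}
\item[(a)] If $g\in\Gamma_{a+1}$ and $p^+\le g$, then $\alpha_{a+1}(g)\ge W_S(p^+,g)$. If $q\in Q$, $\operatorname{reg}(q)=a$ and $p\prec q$, then $\alpha(p,q)\ge W_S(p^+,q^-)$.
\item[(b)] Let $b>a$, $g\in\Gamma_b$ and $\alpha_b(g)\ge\theta_b$. If $g\le g'\in\Gamma_{b+1}$, then $\alpha_{b+1}(g')\ge\alpha_b(g)+W_{X_b}(g,g')$. If $q\in Q$, $\operatorname{reg}(q)=b$ and $g\le q^-$, then $p\prec q$ and $\alpha(p,q)\ge\alpha_b(g)+W_{X_b}(g,q^-)$.
\end{enumerate}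
\end{lemma}

\begin{proof}
(a) If $g_1=x_p$, then $\alpha_{a+1}(g)=0=W_S(p^+,g)$ by rule (ii) and \eqref{eq:Wbound}. If $g_1>x_p$, then $t=g$ is a target of a slab $\kappa\ge\kappa_0$. For $q$, the point $t=(x_q,y_q-1)\ge q^-$ is a target of such a slab, as shown after rule (iv). In both cases Lemma~\ref{lem:propagate} with $s^0=p^+$ gives $\beta_\kappa(t)\ge W_{X_a}(p^+,t)$. An old element $z$ between $p^+$ and $t$ lies in $D_{a+1}$ by Lemma~\ref{lem:stair}(a), and not in $D_a$, since $p\prec z$ and $p\notin D_a$. So $W_{X_a}(p^+,t)=W_S(p^+,t)$.

(b) The point $g$ is an entry point of region $b$, in some slab $\kappa_0$, and $p^+\le g$ by Lemma~\ref{lem:upper}. The candidate $g'$ satisfies $p^+\le g'$ and $g'_1\ge g_1$, so it is a target of a slab $\kappa\ge\kappa_0$. For $q$, we get $p\prec q$ from $p^+\le g\le q^-$. With $x_q=x_{\kappa+1}$ we have $x_{\kappa_0}\le g_1<x_{\kappa+1}$, so $\kappa\ge\kappa_0$, and $t=(x_q,y_q-1)\ge q^-\ge g$ is a target of slab $\kappa$. Lemma~\ref{lem:propagate} with $s^0=g$ gives both claims.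
\end{proof}

It remains to follow a long chain across the cuts and to see that its values survive every threshold.

\begin{proposition}\label{prop:correct}
The weights $\alpha(p,q)$ computed by the sweeps from all $p\in Q\setminus\{\tau\}$ satisfy \textup{(U)} and \textup{(L)}. Hence $M_k=L_k$ for every update $k$ of the epoch.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:reduction} and~\ref{lem:upper} only (L) is left. Let $C$ be a long chain, let $p\prec q$ be consecutive elements of $C'\cap Q$, and let $H$ be the set of elements of $C$ between $p^+$ and $q^-$; they are old. Let $a=\operatorname{reg}(p)\le a'=\operatorname{reg}(q)$. If $a=a'$, Lemma~\ref{lem:lower}(a) gives $\alpha(p,q)\ge W_S(p^+,q^-)\ge|H|$. Let $a<a'$, and for $a<b\le a'$ let $g_b\in\Gamma_b$ be the candidate from Lemma~\ref{lem:cross}. We claim that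
\begin{equation}\label{eq:follow}
\alpha_b(g_b)\ \ge\ |H\cap D_b|\ \ge\ \theta_b\qquad(a<b\le a').
\end{equation}

\emph{The second inequality.} The chain $C$ has at least $\ell-B$ old elements. At most $r_p$ of them are $\prec p$. Those outside $D_b$ have distinct ranks in $(c_b,\ell]$, so there are at most $\ell-c_b$ of them. Any other old element $z$ of $C$ satisfies $p\prec z\in D_b$. It is comparable with $q$, and $q\prec z$ is impossible because $q\notin D_{a'}\supseteq D_b$. So $z\in H\cap D_b$, and $|H\cap D_b|\ge\ell-B-r_p-(\ell-c_b)=\theta_b$.

\emph{The first inequality}, by induction on $b$. For $b=a+1$, $p\in C'\cap D_{a+1}$ gives $p^+\le g_{a+1}$, and $H\cap D_{a+1}$ lies between $p^+$ and $g_{a+1}$; apply Lemma~\ref{lem:lower}(a). Suppose \eqref{eq:follow} holds for $b$, and $b+1\le a'$. Then $1\le b<R$, so $(c_b,c_{b+1}]$ contains more than $B$ ranks by \eqref{eq:gaps}, and by \eqref{eq:miss} $C$ has an element $z\in X_b$. From $g_b\le z^-\le z^+\le g_{b+1}$ we get $g_b\le g_{b+1}$. The elements of $H\cap X_b$ lie between $g_b$ and $g_{b+1}$, so Lemma~\ref{lem:lower}(b) gives $\alpha_{b+1}(g_{b+1})\ge|H\cap D_b|+|H\cap X_b|=|H\cap D_{b+1}|$.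

Finally, $q\in C'\setminus D_{a'}$ gives $g_{a'}\le q^-$. The elements of $H$ are $\prec q$, so they lie in $D_{a'+1}$, and those in $X_{a'}$ lie between $g_{a'}$ and $q^-$. By \eqref{eq:follow} and Lemma~\ref{lem:lower}(b), $\alpha(p,q)\ge|H\cap D_{a'}|+|H\cap X_{a'}|=|H|$.
\end{proof}

\section{Running time and proofs of the theorems}\label{sec:time}

\begin{lemma}\label{lem:slabtime}
Consider a slab with $\mu$ sources, given by increasing index on $\gamma^{\mathrm{in}}$, and $\nu$ candidates of $\Gamma_{b+1}$, given by increasing index on $\gamma^{\mathrm{out}}$. Output \textup{(A)} can be computed in time $O((1+\mu+\nu)\log^2n)$ and output \textup{(B)} in time $O((\mu+K)\log^2n)$.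
\end{lemma}

\begin{proof}
We may assume $\mu\ge1$. Let $F(s,t)=s_1-\mathrm{val}(s)+d(s,t)$. The maximum in the definition of $\beta_\kappa(t)$ equals $t_1-\min_sF(s,t)$, and one evaluation of $F$ costs $O(\log n)$ by Proposition~\ref{prop:structure}(b). By Proposition~\ref{prop:structure}(a) and Lemma~\ref{lem:monge}, the \emph{minimizer} of $t$, the source of largest index that minimizes $F(s,t)$, moves monotonically with the index of $t$. So if $t$ lies between two targets whose minimizers are known, it suffices to scan the sources between these two minimizers.

(A) Discard the candidates with $p^+\not\le t$. Find the minimizer $s^*$ of the middle target by scanning all sources. Recurse on the earlier targets with the sources up to $s^*$ and on the later targets with the sources from $s^*$ on. On each of the $O(\log n)$ levels of the recursion the scanned ranges overlap only at their ends, so a level costs at most $\mu+\nu$ evaluations.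

(B) Let $\hat\beta(v)=\max(\beta_\kappa(x_{\kappa+1},v),\,\theta_b-1)$ for $v\in I_{\kappa+1}$. By Lemma~\ref{lem:slab}(c) it is nondecreasing and takes at most $K+1$ values. If $I_{\kappa+1}$ is nonempty, find the minimizers at its two ends by full scans. Then treat an interval $[v_1,v_2]$ with known minimizers at the ends as follows: if $\hat\beta(v_1)=\hat\beta(v_2)$ or $v_2\le v_1+1$, stop; otherwise find the minimizer at the midpoint by scanning between the two known ones, and recurse on both halves. The intervals on one level have disjoint interiors, so at most $K$ of them have $\hat\beta(v_1)<\hat\beta(v_2)$, and the scanned ranges overlap only at their ends. A level thus costs at most $\mu+K$ evaluations, and there are $O(\log n)$ levels. Every breakpoint is found. It is either the lower end of $I_{\kappa+1}$, or a point $v$ with $\hat\beta(v-1)<\hat\beta(v)$. In the second case every interval that contains $v-1$ and $v$ has different values at its ends, so the recursion arrives at the interval $[v-1,v]$. Reading the final intervals in order lists the breakpoints by height.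
\end{proof}

\begin{proposition}\label{prop:epochtime}
One epoch can be processed in time $O(n\log^2n)$.
\end{proposition}

\begin{proof}
\emph{Preprocessing.} Sorting the present and the touched elements by position and by (value, position) yields $S$, $T$ and the cells in $O(n\log n)$ time. Patience sorting on $S$ gives the ranks $r(z)$ and $\ell$; when the scan reaches the column of $p\in Q$, the number of entries smaller than $y_p$ is $r_p$, and the array is left unchanged. The levels sorted by column, their sizes and the cuts cost $O(n)$. By Lemma~\ref{lem:levels} a height $\eta_b(x)$ costs one binary search. Hence the region of an element of $Q$ (binary search over the nested sets $D_b$) and a value $\rho_b(y)$ (binary search over $x$) cost $O(\log^2n)$. By Lemma~\ref{lem:count} the sets $\Gamma_b$, sorted by index and without repetitions, cost $O((n/B)\log^2n)$. Columns do not decrease along a staircase, so the candidates of a slab are consecutive in this order. The rank of an old element determines its region and a binary search determines its slab; distributing the lists of old elements sorted by column and by row over the disjoint sets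 $X_{b,\kappa}$ costs $O(n\log n)$. There are at most $\sum_b(e_b+1)=|Q|+R+1$ slabs, so by Proposition~\ref{prop:structure}(b) their structures cost $O(n\log^2n)$ in total.

\emph{One sweep.} The sources of a slab need no sorting. The breakpoints on line $x_\kappa$, by decreasing height, have increasing indices, and they precede the candidates of the slab, whose first coordinates exceed $x_\kappa$ when $\kappa\ge1$; for $\kappa=0$ there are no breakpoints. In region $b$ the sources of all slabs together number at most $1+|\Gamma_b|+e_bK$, since only the slabs with $\kappa\ge1$ receive breakpoints. Output (A) concerns $|\Gamma_{b+1}|$ candidates in total, and output (B) is computed for at most $e_b$ slabs. Rule (iv) costs a binary search among breakpoints. As $\sum_be_b\le B+2$ and $K=O(B^2)$, Lemmas~\ref{lem:slabtime} and~\ref{lem:count} bound the cost of the sweep from one $p$ by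
\[
O\Big(\Big(R+B+\sum_b|\Gamma_b|+K\sum_be_b\Big)\log^2n\Big)=O\big((n/B+B^3)\log^2n\big).
\]
The at most $B+1$ sweeps cost $O((n+B^4)\log^2n)=O(n\log^2n)$.

\emph{Answers.} For each of the at most $B$ updates, $M_k$ is a longest-path length in an acyclic graph on $A_k\cup\{\sigma,\tau\}$. Dynamic programming by increasing column takes $O(B^2)$ time, so all answers cost $O(B^3)=O(n)$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:dynamic} and~\ref{thm:main}]
The algorithm is deterministic, and it is exact by Proposition~\ref{prop:correct}. There are at most $q/B+1$ epochs and $B\ge n^{1/4}$, so by Proposition~\ref{prop:epochtime} the total time is $O((q\,n^{3/4}+n)\log^2n)$. This proves Theorem~\ref{thm:dynamic}, and $q=n$ insertions give Theorem~\ref{thm:main}.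
\end{proof}

\begin{remark}
The parameters come from two constraints on the $B$ sweeps of an epoch. Each sweep visits all candidates, so their number should be $O(n/B)$. The averaging over windows of width about $2B$ in groups of $G$ levels bounds it by about $nB/G$, which leads to $G$ of order $B^2$. Each sweep also handles up to about $G$ breakpoints on each of about $B$ lines, so the sweeps handle about $B^2G$, that is $B^4$, breakpoints, and $B=\lceil n^{1/4}\rceil$ keeps this within $O(n)$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:sensitive}]
A single $L_k$ costs $O(n\log n)$ by patience sorting. With insertions only, $L_1\le\dots\le L_n$. Compute $L_1$ and $L_n$, and treat an interval $[i,j]$ with known $L_i,L_j$ as follows: if $L_i=L_j$, fill in this value for all indices between; otherwise, if $j-i\ge2$, compute the length at the midpoint and recurse on both halves. The intervals on one level of the recursion have disjoint interiors, so at most $L_n$ of them have $L_i<L_j$. With $O(\log n)$ levels, $O((1+L_n)\log n)$ static computations suffice, and the time is $O(n(1+L_n)\log^2n)$. Since $L_n$ is computed first, we can run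 this procedure if $1+L_n\le n^{3/4}$ and the algorithm of Theorem~\ref{thm:main} otherwise.
\end{proof}

This proof is the only place where it matters that elements are not deleted. With deletions, equal lengths at the ends of an interval say nothing about the lengths inside: inserting and then deleting one element can give the lengths $1,2,1$.

\begin{thebibliography}{9}

\bibitem{Stout}
Quentin F. Stout, \emph{$L_0$ Isotonic Regression With Secondary Objectives}, arXiv:2106.00279 (2021).

\bibitem{Tiskin}
A. Tiskin, \emph{Fast distance multiplication of unit-Monge matrices}, SODA 2010; Algorithmica 71 (2015) 859--888.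

\end{thebibliography}
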